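# Heat content with singular data: matching an interior series to a boundary layer

## 1. Expanding $e^{-tD}$ term by term, and four tests

A body $M$ with smooth boundary is kept at temperature $0$ on $\partial M$. Its initial temperature is $\psi_1$, its specific heat is $\psi_2$, and heat flows by $\partial_tu+Du=0$, where $D$ is a second order operator such as $-\Delta$. Write $u_1(\cdot,t)=e^{-tD}\psi_1$. The heat content is
$$Q(t)=\int_M u_1(x,t)\,\psi_2(x)\,dx .$$
How does $Q(t)$ behave as $t\downarrow0$, if both data may blow up at the boundary, $\psi_i\approx\delta^{-\alpha_i}$, where $\delta$ is the distance to $\partial M$?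

The answer one would first guess comes from $e^{-tD}=\sum_n(-t)^nD^n/n!$:
$$Q(t)\overset{?}{\sim}\sum_{n\ge0}t^n\,\frac{(-1)^n}{n!}\int_M D^n\psi_1\cdot\psi_2\,dx. \tag{1}$$

**Test 1: $\psi_1\in C_c^\infty$ of the interior, $\psi_2\in L^2$.** All $D^n\psi_1$ lie in the domain of the Dirichlet realization, so $s\mapsto e^{-sD}\psi_1$ is smooth into $L^2$ with $n$-th derivative $(-1)^ne^{-sD}D^n\psi_1$. Taylor's formula gives
$$e^{-tD}\psi_1=\sum_{n<N}\frac{(-t)^n}{n!}D^n\psi_1+\frac{(-1)^N}{(N-1)!}\int_0^t(t-s)^{N-1}e^{-sD}D^N\psi_1\,ds,$$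
with remainder $O(t^N)$ in $L^2$. Pairing with $\psi_2$ proves (1) here.

**Test 2: $M=[0,1]$, $D=-\partial_x^2$, $\psi_1=\psi_2=1$.** Since $D1=0$, the guess is $Q\sim1$. The sine series $1=\sum_{k\text{ odd}}\frac4{\pi k}\sin k\pi x$ gives $Q(t)=\sum_{k\ge 1\text{ odd}}\frac8{\pi^2k^2}e^{-k^2\pi^2t}$, so $Q(0)=1$ and, by Poisson summation,
$$Q'(t)=-4\sum_{k\in\mathbb Z\text{ odd}}e^{-\pi^2k^2t}=-\frac{2}{\sqrt{\pi t}}\sum_{\ell\in\mathbb Z}(-1)^\ell e^{-\ell^2/4t}.$$
Hence $Q(t)=1-4\sqrt{t/\pi}+O(e^{-1/4t})$, and (1) is false. The half-line explains the correction: the solution with initial value $1$ and Dirichlet condition at $r=0$ is $\operatorname{erf}(r/2\sqrt t)$, and it lacks the heat $\int_0^\infty\operatorname{erfc}(r/2\sqrt t)\,dr=2\sqrt{t/\pi}$. Each of the two endpoints costs this much. The step that breaks is $De^{-tD}\psi_1=e^{-tD}D\psi_1$: it needs $\psi_1\in\operatorname{dom}D$, and $1$ does not vanish on $\partial M$.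

**Test 3: half-line, $\psi_1=1$, $\psi_2=r^{-\alpha}$, $1<\alpha<2$.** Now already the term $n=0$ of (1), $\int_0^\infty r^{-\alpha}dr$, diverges. But $Q$ is finite. With $r=\sqrt t\,z$ and an integration by parts,
$$Q(t)=\int_0^\infty\operatorname{erf}\Big(\frac r{2\sqrt t}\Big)r^{-\alpha}dr=t^{(1-\alpha)/2}\int_0^\infty\operatorname{erf}\big(\tfrac z2\big)z^{-\alpha}dz=t^{(1-\alpha)/2}\,\frac{2^{1-\alpha}\,\Gamma(1-\frac\alpha2)}{(\alpha-1)\sqrt\pi}.$$
So the interior integrals need a regularization, and the boundary produces powers of $t$ whose exponents depend on $\alpha$.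

**Test 4: half-line, $\psi_1=1$, $\psi_2=r^{-1}$ on $(0,1)$ and $0$ beyond.** With $X=1/(2\sqrt t)$,
$$Q(t)=\int_0^X\frac{\operatorname{erf}(s)}s\,ds=\operatorname{erf}(X)\log X-\frac2{\sqrt\pi}\int_0^Xe^{-s^2}\log s\,ds=-\tfrac12\log t+\text{const}+o(1).$$
For special exponents a logarithm appears.

The tests suggest the following amended statement, a conjecture in M. van den Berg and P. Gilkey, "Heat content asymptotics with singular data", arXiv:1201.4350 (2012). If $\alpha_1+\alpha_2\notin\mathbb Z$ and $\alpha_1,\alpha_2<2$, then as $t\downarrow0$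
$$Q(t)\sim\sum_{n\ge0}t^n\beta_n^M+\sum_{j\ge0}t^{(1+j-\alpha_1-\alpha_2)/2}\beta_j^{\partial M}, \tag{2}$$
where $\beta_n^M$ is the regularized version of the integral in (1) and $\beta_j^{\partial M}$ is the integral over $\partial M$ of a local invariant. We prove that this is true, treat $\alpha_1+\alpha_2\in\mathbb Z$ as well, and compute $\beta_0^{\partial M}$.

## 2. Setting, standard facts, and three theorems

**Data.** $M$ is a compact Riemannian manifold with smooth boundary, $m=\dim M$, $dx$ is its measure, and $\delta$ is the geodesic distance to $\partial M$. The operator $D$ is of Laplace type: locally $D=-(g^{ij}\partial_i\partial_j+A^k\partial_k+A_0)$ with smooth, possibly complex, $A^k,A_0$. It is realized with Dirichlet conditions, and $p_M(x,y;t)$ is the kernel of $e^{-tD}$. The parameters $\alpha_1,\alpha_2$ may be complex, with $\Re\alpha_i<2$. The functions $\psi_i$ are smooth in the interior, and $\Phi_i:=\delta^{\alpha_i}\psi_i$ is smooth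 on a closed collar of $\partial M$. Put $\beta:=\alpha_1+\alpha_2$, and $u_1(x,t)=\int_Mp_M(x,y;t)\psi_1(y)dy$.

**Local invariant.** This is a quantity at a point given by a universal formula in the jets there of the metric, the coefficients of $D$ and the data. In the interior the data are $\psi_1,\psi_2$. On $\partial M$ they are $\Phi_1,\Phi_2$, and the formula may involve the second fundamental form and depend on $\alpha_1,\alpha_2$. Example: $-\psi_2D\psi_1$ in the interior, $\Phi_1\Phi_2$ on the boundary.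

**Regularized integral $\beta_n^M$.** Let $\alpha_1,\alpha_2$ vary in $\mathbb C$; hold $\Phi_i$ fixed near $\partial M$ and $\psi_i$ fixed away from $\partial M$, with $\psi_i=\delta^{-\alpha_i}\Phi_i$ near $\partial M$. For $\Re\alpha_i$ sufficiently negative, depending on $n$, the integral $\frac{(-1)^n}{n!}\int_MD^n\psi_1\cdot\psi_2\,dx$ converges absolutely; $\beta_n^M$ is the value of its analytic continuation. Example: $M=[0,1]$, $n=0$, $\psi_1\psi_2=x^{-s}\eta(x)$ with $\eta=1$ on $[0,\rho]$ and $\eta=0$ near $1$. For $\Re s<1$ the integral is $\int_\rho^1x^{-s}\eta\,dx+\frac{\rho^{1-s}}{1-s}$, and this formula is the continuation to all $s\ne1$.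

**Collar coordinates.** Put $r=\delta$. Fix $r_0>0$ such that normal geodesics identify $\{\delta\le2r_0\}$ with $\partial M\times[0,2r_0]\ni(y,r)$ and $\Phi_1,\Phi_2$ are smooth there. Let $dy$ be the Riemannian measure of $\partial M$ (counting measure if $m=1$). Then $dx=\vartheta(y,r)\,dr\,dy$ with $\vartheta$ smooth, $\vartheta(y,0)=1$. The metric is $dr^2+h_{ab}(y,r)dy^ady^b$, so
$$D=-\partial_r^2-\omega(y,r)\partial_r+L(r), \tag{3}$$
with $\omega$ smooth and $L(r)$ a smooth family of differential operators of order $\le2$ on $\partial M$. Taylor expand at $r=0$: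
$$\omega\sim\sum\omega_ir^i,\quad L(r)\sim\sum r^iL_i,\quad\Phi_1\sim\sum\varphi_kr^k,\quad\Theta:=\Phi_2\vartheta\sim\sum\Theta_kr^k .$$
None of these depends on coordinates on $\partial M$. Example: for the unit disk with $D=-\Delta$ we have $r=1-|x|$, $\vartheta=1-r$, $\omega=-\frac1{1-r}$ (so $\omega_i=-1$), and $L(r)=-(1-r)^{-2}\partial_\theta^2$ (so $L_i=-(i+1)\partial_\theta^2$).

**The array $c_{n,j}$.** On the collar write $\frac{(-1)^n}{n!}D^n\psi_1=r^{-\alpha_1-2n}H_n(y,r)$. Then $H_0=\Phi_1$. Since $\frac{(-1)^n}{n!}D^n\psi_1=-\frac1nD\big(\frac{(-1)^{n-1}}{(n-1)!}D^{n-1}\psi_1\big)$, we get, with $p=-\alpha_1-2n+2$,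
$$nH_n=p(p-1)H_{n-1}+2p\,r\partial_rH_{n-1}+r^2\partial_r^2H_{n-1}+\omega\big(p\,rH_{n-1}+r^2\partial_rH_{n-1}\big)-r^2L(r)H_{n-1}. \tag{4}$$
So $H_n$ is smooth up to $r=0$ and, for fixed $\Phi_1$, polynomial in $\alpha_1$. Let $H_n\sim\sum_jc_{n,j}(y)r^j$. Then $c_{0,j}=\varphi_j$, and the coefficient of $r^j$ in (4) is, for $n\ge1$,
$$nc_{n,j}=(j-\alpha_1-2n+2)(j-\alpha_1-2n+1)c_{n-1,j}+\sum_{i=0}^{j-1}\omega_i\,(j-1-i-\alpha_1-2n+2)\,c_{n-1,j-1-i}-\sum_{i=0}^{j-2}L_i\,c_{n-1,j-2-i}. \tag{5}$$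
Finally $H_n\Theta\sim\sum_qg_{n,q}r^q$ with $g_{n,q}=\sum_{j+k=q}c_{n,j}\Theta_k$. So $g_{n,q}$ is the coefficient of $r^{q-\beta-2n}$ in $\frac{(-1)^n}{n!}D^n\psi_1\cdot\psi_2\,\vartheta$.

**Theorem A.** Let $\Re\alpha_1,\Re\alpha_2<2$.

(i) If $\beta\notin\mathbb Z$, then as $t\downarrow0$ we have $Q(t)\sim\sum_{n\ge0}t^n\beta_n^M+\sum_{q\ge0}t^{(1+q-\beta)/2}\beta_q^{\partial M}$, where $\beta_n^M$ is the regularized integral of $\frac{(-1)^n}{n!}D^n\psi_1\cdot\psi_2$ and
$$\beta_q^{\partial M}=\int_{\partial M}\sum_{j+k=q}\Theta_k(y)\;\mathrm{fp}\!\int_0^\infty U_j(y,z)\,z^{k-\alpha_2}\,dz\,dy \tag{6}$$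
is the integral over $\partial M$ of a local invariant. (The profiles $U_j$ are constructed in Section 5, the finite part $\mathrm{fp}\!\int$ in Section 8.) In particular the conjecture holds.

(ii) If $\beta\in\mathbb Z$, the same holds with Hadamard finite parts (Section 8) in place of the continuations, and with the additional terms
$$-\tfrac12\sum_{n\ge0,\;2n+\beta-1\ge0}t^n\log t\int_{\partial M}g_{n,2n+\beta-1}\,dy. \tag{7}$$

**Theorem B.** Let $\beta\in\mathbb Z$, $\Re\alpha_i<2$. The logarithmic terms vanish for all $(M,D,\Phi_1,\Phi_2)$ if and only if $\alpha_1,\alpha_2\in\{0,-1,-2,\dots\}$. For every other such pair there are data for which no log-free expansion in powers of $t$ exists. If $\beta=1$, the leading logarithm is $-\frac12\log t\int_{\partial M}\Phi_1\Phi_2\,dy$.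

**Theorem C.** If $\beta\notin\mathbb Z$ (and $\Re\alpha_i<2$),
$$\beta_0^{\partial M}=2^{-\alpha_1-\alpha_2}\,\Gamma\Big(\frac{\alpha_1+\alpha_2-1}2\Big)\frac{\Gamma(1-\frac{\alpha_1}2)\,\Gamma(1-\frac{\alpha_2}2)}{\Gamma(\frac{1+\alpha_1}2)\,\Gamma(\frac{1+\alpha_2}2)}\int_{\partial M}\Phi_1\Phi_2\,dy. \tag{8}$$

We use three standard facts.

* **(F1)** $-D$ with domain $H^2\cap H_0^1$ generates a $C_0$-semigroup on $L^2(M)$. Its kernel is smooth on $M\times M\times(0,\infty)$ and vanishes if $x\in\partial M$ or $y\in\partial M$. Hence $|p_M(x,y;t)|\le C\delta(x)\delta(y)$ for $t$ in compact subsets of $(0,\infty)$. Since $\delta^{1-\Re\alpha_i}$ is integrable for $\Re\alpha_i<2$, $Q(t)$ converges absolutely.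
* **(F2)** If $v\in\operatorname{dom}D$ and $Dv\in H^k$, then $v\in H^{k+2}$ and $\|v\|_{H^{k+2}}\le C_k(\|Dv\|_{H^k}+\|v\|_{L^2})$.
* **(F3)** If $f\in C^1([0,T];L^2)$, then $w(t)=\int_0^te^{-(t-s)D}f(s)\,ds$ is $C^1$ into $L^2$, has values in $\operatorname{dom}D$, and $w'+Dw=f$ (Pazy, *Semigroups of Linear Operators*, Cor. 4.2.5).

Throughout, $\chi\in C^\infty([0,\infty))$ with $\chi=1$ on $[0,1]$ and $\chi=0$ on $[2,\infty)$; $\alpha:=\alpha_1$, $a:=\Re\alpha_1$, $\sigma_j:=j-\alpha$, so $\Re\sigma_j>-2$.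

## 3. One double series, summed by rows or by columns

A sensible first repair of (1) is to use the interior sum $I=\sum_{n<N}\frac{(-t)^n}{n!}D^n\psi_1$ only at distance $\ge\varepsilon(t)$ from $\partial M$ and to estimate the strip that is left. On the collar the $n$-th term is $t^nr^{-\alpha-2n}H_n$, so each step gains a factor of size $t/r^2$. This is useful for $r\gg\sqrt t$. At $r\approx\sqrt t$ all terms have the same size $t^{-a/2}$, and taking more of them does not help. Nor can the strip $r\lesssim\sqrt t$ be dropped: by the scaling of Test 3 it contributes at order $t^{(1-\beta)/2}$, which is exactly the order of the leading boundary term. So the approach stops at $r\approx\sqrt t$, and there we need a different description of $u_1$.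

At that scale put $z=r/\sqrt t$ and look for $u_1\approx\sum_jt^{\sigma_j/2}U_j(y,z)$ with $U_j=0$ at $z=0$. This description alone is no better: it rests on Taylor expansions in $r$ and knows nothing about the interior.

What ties the two together is the formal double series $\sum_{n,j}c_{n,j}\,t^n\,r^{j-\alpha-2n}$. Its $n$-th row is $t^nr^{-\alpha-2n}H_n$, the $n$-th interior term. Its $j$-th column is $t^{\sigma_j/2}\sum_nc_{n,j}z^{\sigma_j-2n}$, which ought to be the large-$z$ expansion of $t^{\sigma_j/2}U_j$. A column usually diverges: for $D=-\partial_r^2$, $\psi_1=r^{-1}$, we get $c_{n,0}=\frac1{n!}(-1)(-2)\cdots(-2n)=\frac{(2n)!}{n!}$. So $U_j$ must be *defined* as the solution of an ordinary differential equation with that column as its asymptotic expansion.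

We glue at $r\approx t^{1/4}$. There the term $(n,j)$ has size $t^{n/2+(j-a)/4}$, so rows $n<N$ and columns $j<2N$ leave errors of the same size $t^{N/2-O(1)}$. This is why we shall take $J=2N$.

## 4. The half-line equation $\mathcal L_\sigma U=-f$

**Definition.** For $\sigma\in\mathbb C$, $\mathcal S^\sigma$ is the set of $U\in C^\infty(\partial M\times[0,\infty))$ for which there are $c_n\in C^\infty(\partial M)$ such that, for all $N,k\ge0$ and all differential operators $P$ on $\partial M$,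
$$\Big|P\partial_z^k\Big(U-\sum_{n<N}c_nz^{\sigma-2n}\Big)\Big|\le Cz^{\Re\sigma-2N-k}\qquad(z\ge1).$$

Example: $\operatorname{erf}(z/2)\in\mathcal S^0$ with $c_0=1$ and $c_n=0$ for $n\ge1$; also $z\in\mathcal S^1$. Taking $N=0$ for $z\ge1$ and compactness for $z\le1$, we get $|P\partial_z^kU|\le C(1+z)^{\Re\sigma-k}$ for $z\ge0$. Moreover $\partial_z:\mathcal S^\sigma\to\mathcal S^{\sigma-1}$ (termwise on expansions), $z^i:\mathcal S^\sigma\to\mathcal S^{\sigma+i}$, and differential operators on $\partial M$ preserve $\mathcal S^\sigma$.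

**Step 1: Borel summation.** The aim is a function in $\mathcal S^\sigma$ with any prescribed $c_n\in C^\infty(\partial M)$, vanishing for $z\le1$. Put $\tilde U=\sum_nT_n$ with
$$T_n=c_n(y)\,z^{\sigma-2n}\big(1-\chi(z/\lambda_n)\big),\qquad\lambda_0=1,\ \lambda_n\ge1,\ \lambda_n\to\infty .$$
The sum is locally finite. The factor $1-\chi(z/\lambda_n)$ vanishes for $z\le\lambda_n$, and its $k$-th derivative is $O(z^{-k})$ uniformly in $n$ (for $k\ge1$ it lives where $\lambda_n\le z\le2\lambda_n$). So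
$$\|\partial_z^kT_n(\cdot,z)\|_{C^l(\partial M)}\le C_{n,k,l}\,z^{\Re\sigma-2n-k}\mathbf 1_{z\ge\lambda_n}\le C_{n,k,l}\,\lambda_n^{-1}z^{\Re\sigma-2n+1-k}.$$
Choose $\lambda_n\ge2^n\max_{k,l\le n}C_{n,k,l}$ for $n\ge1$. For $n\ge N'\ge\max(k,l,1)$ and $z\ge1$ the right side is at most $2^{-n}z^{\Re\sigma-2N'+1-k}$, hence $\sum_{n\ge N'}T_n$ has $\partial_z^k$-derivative $O(z^{\Re\sigma-2N'+1-k})$ in $C^l$. Given $N,k,l$, take $N'\ge N+1$ with $N'\ge k,l$: the tail is $O(z^{\Re\sigma-2N-1-k})$, the terms $N\le n<N'$ are $O(z^{\Re\sigma-2N-k})$, and for $n<N$ the difference $T_n-c_nz^{\sigma-2n}$ vanishes for $z\ge2\lambda_n$. So $\tilde U\in\mathcal S^\sigma$ with the prescribed expansion.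

**The operator.** Let $\mathcal L_\sigma=\partial_z^2+\frac z2\partial_z-\frac\sigma2$. The chain rule gives
$$(\partial_t-\partial_r^2)\big[t^{\sigma/2}U(r/\sqrt t)\big]=-t^{\sigma/2-1}(\mathcal L_\sigma U)(r/\sqrt t). \tag{9}$$

**Lemma 1.** Let $\Re\sigma>-2$, $f\in\mathcal S^{\sigma-2}$ with $f\sim\sum f_nz^{\sigma-2-2n}$, and $c\in C^\infty(\partial M)$. There is a unique $U\in\mathcal S^\sigma$ with $\mathcal L_\sigma U=-f$, $U(y,0)=0$ and $c_0=c$. Its coefficients satisfy
$$nc_n=(\sigma-2n+2)(\sigma-2n+1)c_{n-1}+f_{n-1}\qquad(n\ge1). \tag{10}$$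

**Step 2: the recursion.** We have $\mathcal L_\sigma z^{\sigma-2n}=(\sigma-2n)(\sigma-2n-1)z^{\sigma-2n-2}-nz^{\sigma-2n}$. The coefficient of $z^{\sigma-2n}$ in $\mathcal L_\sigma U=-f$ is therefore $(\sigma-2n+2)(\sigma-2n+1)c_{n-1}-nc_n=-f_{n-1}$, which is (10). For $n=0$ there is no condition, so $c_0$ is free.

**Step 3: two homogeneous solutions.** We want one vanishing at $0$ and one decaying at $\infty$. Let $p_0(r,\rho;t)=(4\pi t)^{-1/2}\big(e^{-(r-\rho)^2/4t}-e^{-(r+\rho)^2/4t}\big)$ be the Dirichlet heat kernel of the half-line, and put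
$$W_\sigma(z)=\int_0^\infty p_0(z,\zeta;1)\,\zeta^\sigma\,d\zeta,\qquad E_\sigma(z)=\int_0^\infty x^{\sigma+1}\,\frac{x+z}2\,e^{-(x+z)^2/4}\,dx .$$
Since $p_0(z,0;1)=0$, all $z$-derivatives of $p_0(z,\zeta;1)$ are $O(\zeta)$ for $\zeta\le1$, uniformly in $z$. For $\zeta\ge1$ they are bounded by a polynomial in $z-\zeta$ times $e^{-(z-\zeta)^2/4}$ plus a term of the same kind in $z+\zeta$. As $\Re\sigma+1>-1$, $W_\sigma$ is smooth on $[0,\infty)$ and $W_\sigma,W_\sigma'$ are polynomially bounded. $E_\sigma$ is smooth on $[0,\infty)$, and $(x+z)^2\ge x^2+z^2$ gives $|E_\sigma|+|E_\sigma'|\le C(1+z)^2e^{-z^2/4}$. Examples: $W_0=\operatorname{erf}(z/2)$; and $W_1=z$, because the odd extension of $\zeta$ is linear and is preserved by the heat flow.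

Scaling the integration variable by $\sqrt t$ gives
$$t^{\sigma/2}W_\sigma\big(\tfrac r{\sqrt t}\big)=\int_0^\infty p_0(r,\rho;t)\rho^\sigma d\rho,\qquad t^{\sigma/2}E_\sigma\big(\tfrac r{\sqrt t}\big)=-\int_0^\infty x^{\sigma+1}\,\partial_r\big(t^{-1/2}e^{-(x+r)^2/4t}\big)dx .$$
Both solve the heat equation, so by (9) $\mathcal L_\sigma W_\sigma=\mathcal L_\sigma E_\sigma=0$. Using $\int_0^\infty x^pe^{-x^2/4}dx=2^p\,\Gamma(\frac{p+1}2)$, we find $W_\sigma(0)=0$ and
$$W_\sigma'(0)=\frac1{\sqrt{4\pi}}\int_0^\infty\zeta^{\sigma+1}e^{-\zeta^2/4}d\zeta=\frac{2^\sigma}{\sqrt\pi}\Gamma\big(1+\tfrac\sigma2\big)\ne0,\qquad E_\sigma(0)=2^{\sigma+1}\Gamma\big(\tfrac{\sigma+3}2\big)\ne0 .$$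
The Wronskian $\kappa:=W_\sigma'E_\sigma-W_\sigma E_\sigma'$ satisfies $\kappa'=-\frac z2\kappa$. So $\kappa=\kappa_0e^{-z^2/4}$ with $\kappa_0=W_\sigma'(0)E_\sigma(0)\ne0$.

**Step 4: existence.** Set $c_0=c$, define $c_n$ by (10), and let $\tilde U\in\mathcal S^\sigma$ be the Borel sum of Step 1. By (10) every coefficient in the expansion of $g:=f+\mathcal L_\sigma\tilde U$ vanishes, so $g$ is smooth and $O(z^{-\infty})$ with all derivatives. It remains to solve $\mathcal L_\sigma V=-g$ with $V(y,0)=0$ and rapid decay. Put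
$$V(y,z)=E_\sigma(z)\int_0^z\frac{W_\sigma g}\kappa\,d\zeta+W_\sigma(z)\int_z^\infty\frac{E_\sigma g}\kappa\,d\zeta .$$
The second integral converges because $E_\sigma/\kappa$ is polynomially bounded. Differentiating, the endpoint terms cancel, so $V'=E_\sigma'\int_0^z\frac{W_\sigma g}\kappa+W_\sigma'\int_z^\infty\frac{E_\sigma g}\kappa$. Differentiating once more, $\mathcal L_\sigma V=\frac{(E_\sigma'W_\sigma-W_\sigma'E_\sigma)g}\kappa=-g$. Clearly $V(y,0)=0$.

For the decay, the second term of $V$ is polynomially bounded times $O(z^{-\infty})$. The first is at most $C(1+z)^Ke^{-z^2/4}\int_0^z(1+\zeta)^Ke^{\zeta^2/4}|g|\,d\zeta$ for some $K$. On $\zeta\le z/2$ the exponentials give at most $e^{-3z^2/16}$; on $\zeta\ge z/2$ they give at most $1$ and $g$ is $O(z^{-\infty})$. The same estimates apply to $V'$ and to $y$-derivatives (differentiate $g$). Higher $z$-derivatives follow from $V''=-\frac z2V'+\frac\sigma2V-g$. So $U=\tilde U+V$ is as required.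

**Step 5: uniqueness.** Let $f=0$, $c=0$, $U(y,0)=0$. By (10) all $c_n=0$, so $U,U'=O(z^{-\infty})$. As in Step 3, $U'E_\sigma-UE_\sigma'=\mathrm{const}(y)\,e^{-z^2/4}$. Multiply by $e^{z^2/4}$: since $e^{z^2/4}E_\sigma$ and $e^{z^2/4}E_\sigma'$ are polynomially bounded, $z\to\infty$ gives $\mathrm{const}=0$. At $z=0$ this reads $U'(y,0)E_\sigma(0)=0$, so $U'(y,0)=0$ and $U=0$. $\square$

## 5. The profiles $U_j$ and their matching with the interior rows

We choose $U_j$ so that $\sum_jt^{\sigma_j/2}U_j(y,r/\sqrt t)$ is annihilated by $\partial_t+D$ order by order. With $z=r/\sqrt t$,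
$$r^i\omega_i\,\partial_r\big(t^{\sigma_l/2}U_l\big)=t^{(l+i+1-\alpha)/2-1}\,\omega_iz^i\,\partial_zU_l,\qquad r^iL_i\big(t^{\sigma_l/2}U_l\big)=t^{(l+i+2-\alpha)/2-1}\,z^iL_iU_l .$$
By (9), collecting the power $t^{\sigma_j/2-1}$ leads to the following recursion.

**Definition.** $U_j\in\mathcal S^{\sigma_j}$ is the solution given by Lemma 1, with $\sigma=\sigma_j$, of
$$\mathcal L_{\sigma_j}U_j=-f_j,\quad f_j=\sum_{i=0}^{j-1}\omega_iz^i\partial_zU_{j-1-i}-\sum_{i=0}^{j-2}z^iL_iU_{j-2-i},\quad U_j(y,0)=0,\quad\text{leading coefficient }\varphi_j. \tag{11}$$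

Indeed $f_j\in\mathcal S^{\sigma_j-2}$, since $i+\sigma_{j-1-i}-1=\sigma_j-2$ and $i+\sigma_{j-2-i}=\sigma_j-2$.

**Matching.** *The coefficient of $z^{\sigma_j-2n}$ in $U_j$ is $c_{n,j}$.* We induct on $j$. By the induction hypothesis $U_{j-1-i}$ contains $c_{n-1,j-1-i}\,z^{j-1-i-\alpha-2n+2}$. Applying $z^i\partial_z$ gives the factor $(j-1-i-\alpha-2n+2)$ and the power $z^{\sigma_j-2n}$. Likewise $z^iU_{j-2-i}$ contains $c_{n-1,j-2-i}\,z^{\sigma_j-2n}$. So the coefficient of $z^{\sigma_j-2-2(n-1)}$ in $f_j$ is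
$$\sum_i\omega_i\,(j-1-i-\alpha-2n+2)\,c_{n-1,j-1-i}-\sum_iL_i\,c_{n-1,j-2-i},$$
and (10) with $\sigma=j-\alpha$ is exactly (5). The starting values agree, $c_{0,j}=\varphi_j$.

**Example: the unit disk, $\psi_1=1$, $\alpha_1=0$.** Here $U_0=\operatorname{erf}(z/2)$, $\varphi_1=0$ and $f_1=\omega_0U_0'=-e^{-z^2/4}/\sqrt\pi$. Put $v=z\operatorname{erfc}(z/2)$ and $e=e^{-z^2/4}/\sqrt\pi$. Then $v'=\operatorname{erfc}(z/2)-ze$, $v''=-2e+\frac{z^2}2e$, so $\mathcal L_1v=v''+\frac z2v'-\frac12v=-2e$. Hence $U_1=-\frac12z\operatorname{erfc}(z/2)$. All expansion coefficients of $U_1$ vanish, in agreement with $D1=0$.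

## 6. Gluing at $r\approx t^{1/4}$ and the size of the residual

Fix a large $N$ (at least $2N\ge a+2$), put $J:=2N$, and define
$$B=\sum_{j<J}t^{\sigma_j/2}U_j(y,r/\sqrt t),\qquad I=\sum_{n<N}\frac{(-t)^n}{n!}D^n\psi_1 .$$
Let $0<t_0\le\frac1{16}$ with $2t_0^{1/4}\le r_0$. For $\Omega\subset M\times(0,t_0]$ write $F\in O_\infty(t^K)$ on $\Omega$ if $\partial_t^lPF=O(t^{K-l-p})$ uniformly on $\Omega$ for all $l$ and all differential operators $P$ on $M$ of order $p$. Under products exponents add, an operator of order $p$ loses at most $p$, and $\partial_t$ loses at most $1$. Put $\chi_t:=\chi(r/t^{1/4})$; then $\chi_t\in O_\infty(t^0)$. Let $\Omega_B=\{r\le2t^{1/4}\}$ and $\Omega_I=\{\delta\ge t^{1/4}\}$.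

**Step 1: $(\partial_t+D)B\in O_\infty(t^{N/2-a/4-1/2})$ on $\Omega_B$.** The purpose is to check that truncating (11) costs only a high power. Write $\omega=\sum_{i<J}\omega_ir^i+r^J\tilde\omega$ and $L(r)=\sum_{i<J}r^iL_i+r^J\tilde L(r)$. By (9) and (11), $(\partial_t-\partial_r^2)\,t^{\sigma_j/2}U_j=t^{\sigma_j/2-1}f_j$, and this cancels all terms of $-\omega\partial_rB+LB$ with $l+i+1=j<J$, respectively $l+i+2=j<J$. What remains is a finite sum of terms
$$(\text{smooth function of }(y,r))\cdot t^{(q-\alpha-2)/2}F(y,r/\sqrt t),\qquad q\ge J,\quad|P\partial_z^kF|\le C(1+z)^{q-a-2-k}.$$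
Indeed the uncancelled terms have $F=\omega_iz^i\partial_zU_l$ with $q=l+i+1\ge J$, or $F=z^iL_iU_l$ with $q=l+i+2\ge J$. The remainders, using $r^J=t^{J/2}z^J$, have $F=z^J\partial_zU_l$ with $q=J+l+1$, or $F=z^JP'U_l$ ($P'$ a differential operator on $\partial M$) with $q=J+l+2$. Such a term is bounded by $C(\sqrt t+r)^{q-a-2}\le Ct^{(J-a-2)/4}$ on $\Omega_B$, because $q-a-2\ge0$ and $\sqrt t+r\le3t^{1/4}$. Each $\partial_r$ costs at most $t^{-1/2}$. Finally $t\partial_t$ preserves the form of the terms, since $t\partial_t\big[t^cF(y,r/\sqrt t)\big]=t^c\big(cF-\frac z2\partial_zF\big)$.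

**Step 2: $(\partial_t+D)I=\frac{(-t)^{N-1}}{(N-1)!}D^N\psi_1\in O_\infty(t^{N/2-1-|a|/4})$ on $\Omega_I$.** The identity is a telescoping sum: $\partial_tI=-\sum_{n=1}^{N-1}\frac{(-t)^{n-1}}{(n-1)!}D^n\psi_1$ and $DI=\sum_{n=1}^N\frac{(-t)^{n-1}}{(n-1)!}D^n\psi_1$. On the collar the right side is $-Nt^{N-1}r^{-\alpha-2N}H_N$. Since $r\ge t^{1/4}$, $r^{-2N}\le t^{-N/2}$ and $r^{-a}\le Ct^{-|a|/4}$, which gives the bound; each $\partial_r$ costs $O(r^{-1})=O(t^{-1/4})$ and each $\partial_t$ costs $t^{-1}$. Away from the collar the right side is $t^{N-1}$ times a smooth function.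

**Step 3: $B-I\in O_\infty(t^{N/2-|a|/4})$ on $\Omega_B\cap\Omega_I$.** This is where the matching enters. Write $U_j=\sum_{n<N}c_{n,j}z^{\sigma_j-2n}+\rho_j$ and $H_n=\sum_{j<J}c_{n,j}r^j+r^J\tilde H_n$. Since $t^{\sigma_j/2}z^{\sigma_j-2n}=t^nr^{j-\alpha-2n}$, the block $n<N$, $j<J$ occurs in both $B$ and $I=\sum_{n<N}t^nr^{-\alpha-2n}H_n$ and cancels:
$$B-I=\sum_{j<J}t^{\sigma_j/2}\rho_j(y,r/\sqrt t)-\sum_{n<N}t^nr^{J-\alpha-2n}\tilde H_n .$$
For $t^{1/4}\le r\le2t^{1/4}$ we have $z\ge1$. The first terms are $O\big(t^{(j-a)/2}z^{j-a-2N}\big)=O(t^Nr^{j-a-2N})=O(t^{N/2-|a|/4})$. The second are $O(t^{n+(2N-a-2n)/4})=O(t^{N/2-|a|/4})$. Each $\partial_r$ costs $O(r^{-1})$, and $t\partial_t$ preserves the bounds.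

**Step 4: the glued function.** Let $u=\chi_tB+(1-\chi_t)I$. It is smooth on $M\times(0,t_0]$, because the $U_j$ are smooth up to $z=0$ and $1-\chi_t$ is supported in $\Omega_I$; it vanishes on $\partial M$. With $R:=(\partial_t+D)u$,
$$R=\chi_t(\partial_t+D)B+(1-\chi_t)(\partial_t+D)I+[\partial_t+D,\chi_t](B-I). \tag{12}$$
As $\chi_t$ depends only on $r$ and $t$, the commutator is $\partial_t\chi_t-2(\partial_r\chi_t)\partial_r-\partial_r^2\chi_t-\omega\,\partial_r\chi_t$. It is supported in $\Omega_B\cap\Omega_I$ and loses at most $t^{-2}$. So $R\in O_\infty(t^K)$ on $M\times(0,t_0]$ with $K=N/2-|a|/4-2$.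

## 7. From a small residual to a small error

We want the difference $u-u_1$ not only small but $O(\delta(x))$, because $\psi_2$ need not be integrable. This is why derivatives of $R$ were controlled.

**Lemma 2.** Let $s_0\in\mathbb N$ with $2s_0>\frac m2+1$, and let $N$ be so large that $K>2s_0+1$. Put $w(t)=\int_0^te^{-(t-s)D}R(s)\,ds$. Then

1. $|w(x,t)|\le Ct^{K-2s_0}\delta(x)$, with $w(\cdot,t)\in C^1(M)$;
2. $u(x,t)=u_1(x,t)+w(x,t)$ for all $x\in M$ and $0<t\le t_0$.

**Proof of 1: trading time derivatives for space derivatives.** Since $\partial_t^lR=O(t^{K-l})$ and $K>s_0+1$, $R$ extended by $0$ to $t=0$ lies in $C^{s_0+1}([0,t_0];L^2)$, with vanishing derivatives at $0$ up to order $s_0+1$. Write $w(t)=\int_0^te^{-\tau D}R(t-\tau)\,d\tau$. Differentiating (the endpoint terms vanish) gives, for $l\le s_0+1$,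
$$\partial_t^lw=\int_0^te^{-\tau D}(\partial_t^lR)(t-\tau)\,d\tau=O(t^{K-l})\quad\text{in }L^2 .$$
By (F3) applied to $\partial_t^lR$, for $l\le s_0$ we have $\partial_t^lw\in\operatorname{dom}D$ and $D\partial_t^lw=\partial_t^lR-\partial_t^{l+1}w$.

We claim $\|\partial_t^lw\|_{H^{2p}}=O(t^{K-l-2p})$ for $l\le s_0+1-p$. The case $p=0$ was just shown. For the step from $p$ to $p+1$, (F2) gives, for $l\le s_0-p$,
$$\|\partial_t^lw\|_{H^{2p+2}}\le C\big(\|\partial_t^lR\|_{H^{2p}}+\|\partial_t^{l+1}w\|_{H^{2p}}+\|\partial_t^lw\|_{L^2}\big)=O(t^{K-l-2p-2}).$$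
With $p=s_0$, $l=0$ and $H^{2s_0}\subset C^1$ we get $\|w(t)\|_{C^1}=O(t^{K-2s_0})$. Since $w(t)\in\operatorname{dom}D$ vanishes on $\partial M$, integrating along a shortest geodesic from $x$ to $\partial M$ gives 1.

**Proof of 2: identifying the initial value.** Let $0<\varepsilon<t/2$. On $[\varepsilon,t]$, $u$ is smooth up to the boundary and vanishes on $\partial M$; so $u\in C^1([\varepsilon,t];L^2)\cap C([\varepsilon,t];\operatorname{dom}D)$ and $\frac d{ds}\big(e^{-(t-s)D}u(s)\big)=e^{-(t-s)D}R(s)$. Integrating,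
$$e^{-(t-\varepsilon)D}u(\varepsilon)=u(t)-\int_\varepsilon^te^{-(t-s)D}R(s)\,ds\longrightarrow u(t)-w(t)\quad\text{in }L^2\text{ as }\varepsilon\to0 .$$
The function $\psi_1$ need not be in $L^2$, so we compute the limit of the left side pointwise from the kernel. If $y$ is interior and $\varepsilon$ is small, then $u(y,\varepsilon)=I(y,\varepsilon)\to\psi_1(y)$. For domination we claim
$$|u(y,\varepsilon)|\le C(1+\delta(y)^{-a}),\qquad\text{and}\quad|B|\le C(1+r^{-a})\ \text{ on }\Omega_B. \tag{13}$$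
Consider a term of $B$, with $z=r/\sqrt\varepsilon$. If $z\ge1$, then $|\varepsilon^{\sigma_j/2}U_j|\le C\varepsilon^{(j-a)/2}z^{j-a}=Cr^{j-a}$. If $z\le1$, it is at most $C\varepsilon^{(j-a)/2}$, which is $O(1)$ for $j\ge a$ and at most $Cr^{j-a}$ for $j<a$, as $r\le\sqrt\varepsilon$. For $I$ on $\delta\ge\varepsilon^{1/4}$, $|\varepsilon^nD^n\psi_1|\le C(1+\varepsilon^n\delta^{-a-2n})\le C(1+\delta^{-a+2n})$ because $\varepsilon\le\delta^4$. This proves (13).

For $\tau\in[t/2,t]$ we have $|p_M(x,y;\tau)|\le C\delta(y)$ and $\delta^{1-a}$ is integrable. By dominated convergence, for each $x$,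
$$\int_Mp_M(x,y;t-\varepsilon)\,u(y,\varepsilon)\,dy\longrightarrow\int_Mp_M(x,y;t)\,\psi_1(y)\,dy=u_1(x,t).$$
An $L^2$-convergent sequence has an a.e. convergent subsequence, so $u_1(\cdot,t)=u(\cdot,t)-w(\cdot,t)$ a.e. All three functions are continuous in $x$ ($u_1$ by dominated convergence), so equality holds everywhere. $\square$

Since $\delta\,|\psi_2|$ is integrable ($\Re\alpha_2<2$), for all large $N$
$$Q(t)=\int_Mu(x,t)\,\psi_2(x)\,dx+O(t^{N/2-C}). \tag{14}$$
Here and below $C$ in exponents denotes constants depending only on $m,\alpha_1,\alpha_2$.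

## 8. Finite parts with a smooth cutoff

The two halves of $\int u\psi_2$ are cut at $r\approx t^{1/4}$. We need to know how cut integrals behave.

**Cutoff integrals of powers.** For $\lambda>0$ put $\mathsf M(b,\lambda)=\lambda^{b+1}\mathsf m(b)$ with $\mathsf m(b)=-\frac1{b+1}\int_0^\infty\chi'(s)s^{b+1}ds$ for $b\ne-1$; and $\mathsf M(-1,\lambda)=\log\lambda+\mathsf m(-1)$ with $\mathsf m(-1)=-\int_0^\infty\chi'(s)\log s\,ds$. Integration by parts and $\int\chi'=-1$ give, for all $b\in\mathbb C$ and $\lambda,\mu>0$,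
$$\int_0^\infty\Big(\chi\big(\tfrac r\lambda\big)-\chi\big(\tfrac r\mu\big)\Big)r^b\,dr=\mathsf M(b,\lambda)-\mathsf M(b,\mu). \tag{15}$$
In the same way $\int_0^\infty\chi(\frac r\lambda)r^bdr=\mathsf M(b,\lambda)$ if $\Re b>-1$, and $\int_0^\infty(1-\chi(z))z^bdz=-\mathsf m(b)$ if $\Re b<-1$.

**Definition (finite part on $M$).** Let $F$ be smooth in the interior with $F\vartheta=r^{-s}G(y,r)$ on the collar, $G$ smooth, $G=\sum_{q<q_0}G_qr^q+r^{q_0}\tilde G_{q_0}$. For $q_0>\Re s-1$ put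
$$\mathrm{fp}\!\int_MF:=\int_M\big(1-\chi(\tfrac r{r_0})\big)F\,dx+\sum_{q<q_0}\mathsf M(q-s,r_0)\int_{\partial M}G_q\,dy+\int_{\partial M}\int_0^\infty\chi(\tfrac r{r_0})\,r^{q_0-s}\tilde G_{q_0}\,dr\,dy. \tag{16}$$

This does not depend on $q_0$: write $\tilde G_{q_0}=G_{q_0}+r\tilde G_{q_0+1}$ and use $\int\chi(\frac r{r_0})r^{q_0-s}dr=\mathsf M(q_0-s,r_0)$. If $\Re s<1$, take $q_0=0$: then (16) is $\int_MF\,dx$.

**Sharp cut.** For $0<\rho\le r_0$ put $\mathsf P(b,\rho)=\frac{\rho^{b+1}}{b+1}$ if $b\ne-1$, and $\mathsf P(-1,\rho)=\log\rho$. Then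
$$\int_0^\infty\big(\chi(\tfrac r{r_0})-\mathbf 1_{r<\rho}\big)r^bdr=\mathsf M(b,r_0)-\mathsf P(b,\rho)\quad\text{for all }b .$$
Indeed the integrand vanishes for $r<\rho$, so for $b\ne-1$ both sides are holomorphic in $b$ and they agree for $\Re b>-1$; for $b=-1$ integrate by parts. Inserting the expansion of $G$ shows that (16) equals
$$\int_{\delta\ge\rho}F\,dx+\sum_{q<q_0}\mathsf P(q-s,\rho)\int_{\partial M}G_q\,dy+\int_{\partial M}\int_0^\rho r^{q_0-s}\tilde G_{q_0}\,dr\,dy ,$$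
where the last term tends to $0$ with $\rho$. So (16) is the constant term of $\int_{\delta\ge\rho}F\,dx$ as $\rho\to0$; in particular it does not depend on $\chi$ or $r_0$. For $\beta\in\mathbb Z$ we take (16) as the Hadamard finite part.

**Agreement with $\beta_n^M$.** Let $\beta\notin\mathbb Z$ at the given parameters, and take $F=\frac{(-1)^n}{n!}D^n\psi_1\cdot\psi_2$, so $s=\beta+2n$, $G=H_n\Theta$. Consider any family $(\psi_1,\psi_2)$ through the given data for which $\Phi_1,\Phi_2$ are held fixed on $\{r\le\rho\}$ for some $\rho\in(0,2r_0]$, and which depends holomorphically on $(\alpha_1,\alpha_2)$ on compact subsets of the interior. Such families exist: if the given exponents are $\alpha_i^0$, take $\big(1+\chi(\frac r{\rho})(r^{\alpha_i^0-\alpha_i}-1)\big)\psi_i$ with $\rho\le r_0$, which also leaves $\psi_i$ fixed for $\delta\ge2\rho$. On $\{r\le\rho\}$, $G$ is polynomial in $\alpha_1$ by (4); elsewhere it is holomorphic. So (16) is holomorphic in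 $(\alpha_1,\alpha_2)$ where $\Re s<q_0+1$ and $s\notin\{1,2,\dots\}$. This set is connected, being the preimage under the linear surjection $(\alpha_1,\alpha_2)\mapsto s$ of a half-plane minus finitely many points. For $\Re s<1$, (16) is the convergent integral. As $q_0$ is arbitrary and $s\notin\mathbb Z$ for $\beta\notin\mathbb Z$, we get $\mathrm{fp}\!\int_MF=\beta_n^M$, and the value involves the data only at the given parameters.

One may instead hold $\Phi_i$ fixed exactly on $\{r<\rho\}$ and $\psi_i$ exactly on $\{\delta\ge\rho\}$, reading the integral as $\int_{\delta\ge\rho}F\,dx+\int_{\partial M}\int_0^\rho r^{-s}G\,dr\,dy$. Its continuation is the sharp-cut expression above. At the given data that expression does not change when $\rho$ is replaced by $\min(\rho,r_0)$, because $\int_{\rho'}^\rho r^bdr=\mathsf P(b,\rho)-\mathsf P(b,\rho')$. So the result is again (16).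

**Cut integrals on $M$.** As $\varepsilon\to0$, for $q_0>\Re s-1$,
$$\int_M\big(1-\chi(\tfrac r\varepsilon)\big)F\,dx=\mathrm{fp}\!\int_MF-\sum_{q<q_0}\mathsf M(q-s,\varepsilon)\int_{\partial M}G_q\,dy+O(\varepsilon^{q_0+1-\Re s}). \tag{17}$$
Indeed, write $1-\chi(\frac r\varepsilon)=\big(1-\chi(\frac r{r_0})\big)+\big(\chi(\frac r{r_0})-\chi(\frac r\varepsilon)\big)$, expand $G$, use (15) and subtract (16). What is left is $-\int_{\partial M}\int\chi(\frac r\varepsilon)r^{q_0-s}\tilde G_{q_0}\,dr\,dy=O(\varepsilon^{q_0+1-\Re s})$.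

**Definition (finite part on the half-line).** Let $U\in\mathcal S^\sigma$ with $U(y,0)=0$, $\Re b>-2$, and $b_n:=\sigma+b-2n$. With $2N'>\Re(\sigma+b)+1$ and $\rho=U-(1-\chi(z))\sum_{n<N'}c_nz^{\sigma-2n}$ put
$$\mathrm{fp}\!\int_0^\infty Uz^b\,dz:=\int_0^\infty\rho\,z^b\,dz-\sum_{n<N'}c_n\,\mathsf m(b_n). \tag{18}$$

The integral converges: $\rho=U=O(z)$ on $[0,1]$ and $\rho=O(z^{\Re\sigma-2N'})$ at infinity. Raising $N'$ by one subtracts $c_{N'}\int(1-\chi)z^{b_{N'}}dz=-c_{N'}\mathsf m(b_{N'})$ from the integral and adds $-c_{N'}\mathsf m(b_{N'})$ to the sum, so nothing changes. For $X\ge2$, $\int_0^X(1-\chi)z^{b_n}dz=\mathsf P(b_n,X)-\mathsf m(b_n)$; so (18) is the constant term of $\int_0^XUz^bdz$ as $X\to\infty$, and does not depend on $\chi$. Examples: $\mathrm{fp}\!\int_0^\infty\operatorname{erf}(\frac z2)\,dz=-\int_0^\infty\operatorname{erfc}(\frac z2)dz=-\frac2{\sqrt\pi}$, and $\mathrm{fp}\!\int_0^\infty z\operatorname{erf}(\frac z2)\,dz=-\int_0^\infty z\operatorname{erfc}(\frac z2)\,dz=-\int_0^\infty\frac{z^2}2\frac{e^{-z^2/4}}{\sqrt\pi}dz=-1$.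

**Cut integrals on the half-line.** As $Z\to\infty$, $Z\ge2$, uniformly in $y$,
$$\int_0^\infty\chi(\tfrac zZ)\,Uz^b\,dz=\mathrm{fp}\!\int_0^\infty Uz^b\,dz+\sum_{n<N'}c_n\,\mathsf M(b_n,Z)+O(Z^{\Re(\sigma+b)-2N'+1}). \tag{19}$$
For $Z\ge2$ we have $\chi(\frac zZ)(1-\chi(z))=\chi(\frac zZ)-\chi(z)$, so by (15) the subtracted terms contribute $c_n(\mathsf M(b_n,Z)-\mathsf m(b_n))$; and $\int(1-\chi(\frac zZ))\rho z^bdz=O(Z^{\Re(\sigma+b)-2N'+1})$.

## 9. The cutoff terms cancel: the expansion in Theorem A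

Let $\varepsilon=t^{1/4}$, $Z=\varepsilon/\sqrt t=t^{-1/4}\ge2$, $J=2N$ with $N$ large. By (14), $Q(t)=Q_I+Q_B+O(t^{N/2-C})$ with $Q_I=\int(1-\chi_t)I\psi_2\,dx$ and $Q_B=\int\chi_tB\psi_2\,dx$.

**Step 1: the interior half.** For each $n<N$ apply (17) with $s=\beta+2n$ and $q_0=2N+\lceil|\beta|\rceil>\Re s-1$. The error is $O(t^n\varepsilon^{q_0+1-\Re\beta-2n})=O(t^{n/2+(q_0+1-\Re\beta)/4})=O(t^{N/2-C})$. The terms with $2N\le q<q_0$ are $O(t^n\varepsilon^{2N+1-\Re\beta-2n}(1+|\log t|))=O(t^{N/2-C})$. Hence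
$$Q_I=\sum_{n<N}t^n\,\mathrm{fp}\!\int_M\tfrac{(-1)^n}{n!}D^n\psi_1\cdot\psi_2-\sum_{n<N}\sum_{q<2N}t^n\,\mathsf M(q-\beta-2n,\varepsilon)\int_{\partial M}g_{n,q}\,dy+O(t^{N/2-C}). \tag{20}$$

**Step 2: the boundary half.** We have $Q_B=\int_{\partial M}\int_0^\infty\chi(\frac r\varepsilon)\,B\,r^{-\alpha_2}\,\Theta\,dr\,dy$. Write $\Theta=\sum_{k<2N}\Theta_kr^k+r^{2N}\tilde\Theta$. By (13) the $\tilde\Theta$-part is $O\big(\int_0^{2\varepsilon}(1+r^{-a})r^{2N-\Re\alpha_2}dr\big)=O(t^{N/2-C})$. With $r=\sqrt t\,z$,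
$$\int_0^\infty\chi(\tfrac r\varepsilon)\,t^{\sigma_j/2}U_j\big(y,\tfrac r{\sqrt t}\big)r^{k-\alpha_2}dr=t^{(1+j+k-\beta)/2}\int_0^\infty\chi(\tfrac zZ)\,U_jz^{k-\alpha_2}\,dz .$$
Apply (19) with $\sigma=\sigma_j$, $b=k-\alpha_2$ (so $b_n=j+k-\beta-2n$) and $N'=2N+\lceil|\beta|\rceil+1$; this is admissible because $j+k\le4N-2$. The $n$-th term, multiplied by the prefactor, is
$$O\big(t^{(1+j+k-\Re\beta)/2}Z^{j+k-\Re\beta-2n+1}(1+|\log t|)\big)=O\big(t^{n/2+(1+j+k-\Re\beta)/4}(1+|\log t|)\big).$$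
This is $O(t^{N/2-C})$ if $n\ge N$, and also if $n<N$ and $j+k\ge2N$. The remainder in (19) obeys the same bound with $n=N'$. The terms $t^{(1+j+k-\beta)/2}\,\mathrm{fp}\!\int$ with $j+k\ge2N$ are $O(t^{N-C})$. By the matching of Section 5 the coefficients of $U_j$ are the $c_{n,j}$, and $\sum_{j+k=q}c_{n,j}\Theta_k=g_{n,q}$. With (6), therefore,
$$Q_B=\sum_{q<2N}t^{(1+q-\beta)/2}\beta_q^{\partial M}+\sum_{n<N}\sum_{q<2N}t^{(1+q-\beta)/2}\,\mathsf M(q-\beta-2n,Z)\int_{\partial M}g_{n,q}\,dy+O(t^{N/2-C}). \tag{21}$$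

**Step 3: cancellation.** The double sums in (20) and (21) carry the same integrals. Put $b=q-\beta-2n$, so that $\frac{1+q-\beta}2=n+\frac{b+1}2$. If $b\ne-1$,
$$t^{(1+q-\beta)/2}\,\mathsf M(b,Z)-t^n\,\mathsf M(b,\varepsilon)=t^n\,\mathsf m(b)\Big[t^{\frac{b+1}2-\frac{b+1}4}-t^{\frac{b+1}4}\Big]=0. \tag{22}$$
If $b=-1$, that is $q=2n+\beta-1$, which is possible only for $\beta\in\mathbb Z$, the difference is $t^n(\log Z-\log\varepsilon)=-\frac12t^n\log t$. The pairs with $n<N$ and $q=2n+\beta-1\ge2N$ are absent from the double sums, but for them $n\ge N-C$, so the corresponding terms of (7) lie within the error.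

Adding (20) and (21), with error $O(t^{N/2-C})$ and $N$ arbitrary, proves the expansions in Theorem A(i) and (ii). It remains to show that $\beta_q^{\partial M}$ is local.

**Example: the unit disk, $\psi_1=\psi_2=1$, $\alpha_i=0$.** Here $\Theta=1-r$, $U_0=\operatorname{erf}(\frac z2)$ and $U_1=-\frac12z\operatorname{erfc}(\frac z2)$. By the examples in Section 8, $\beta_0^{\partial M}=2\pi\cdot(-\frac2{\sqrt\pi})=-4\sqrt\pi$ and $\beta_1^{\partial M}=2\pi\big[-\frac12\cdot1+(-1)(-1)\big]=\pi$. Further $\beta_0^M=\pi$, $\beta_n^M=0$ for $n\ge1$, and all $g_{n,2n-1}$ vanish. So $Q(t)=\pi-4\sqrt\pi\,t^{1/2}+\pi t+O(t^{3/2})$.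

## 10. Locality of the boundary coefficients

We separate the $z$-dependence of $U_j$ from its $y$-dependence. Let $T_\sigma(f,c)$ be the solution operator of Lemma 1; it is linear and acts only in $z$. Consider words $w$ in the letters $\omega_i$ (multiplication, weight $i+1$) and $L_i$ (weight $i+2$). Define functions of $z$ alone by
$$F_{\emptyset,l}=T_{l-\alpha_1}(0,1),\qquad F_{\omega_iw',l}=T_{j-\alpha_1}(z^iF_{w',l}',0),\qquad F_{L_iw',l}=T_{j-\alpha_1}(-z^iF_{w',l},0),$$
where $j$ is $l$ plus the weight of the word on the left. We claim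
$$U_j(y,z)=\sum_{l+\mathrm{wt}(w)=j}F_{w,l}(z)\,(w\varphi_l)(y). \tag{23}$$
Induct on $j$. The right side lies in $\mathcal S^{\sigma_j}$ and vanishes at $z=0$. Its leading coefficient is $\varphi_j$, since only the empty word contributes. Applying $\mathcal L_{\sigma_j}$ gives
$$-\sum z^iF_{w',l}'\,\omega_iw'\varphi_l+\sum z^iF_{w',l}\,L_iw'\varphi_l ,$$
where $l+\mathrm{wt}(w')$ is $j-1-i$ in the first sum and $j-2-i$ in the second; by the induction hypothesis this is $-f_j$. Uniqueness in Lemma 1 proves (23).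

The functions $F_{w,l}$ depend only on $w,l,\alpha_1$. Inserting (23) in (6),
$$\beta_q^{\partial M}=\int_{\partial M}\sum_{k+l+\mathrm{wt}(w)=q}C_{w,l,k}(\alpha_1,\alpha_2)\,\Theta_k\cdot(w\varphi_l)\,dy,\qquad C_{w,l,k}=\mathrm{fp}\!\int_0^\infty F_{w,l}\,z^{k-\alpha_2}\,dz,$$
with universal constants. The $\omega_i$ and $L_i$ are the normal Taylor coefficients of the coefficients of $D$ in the geodesic collar; the $\varphi_l$ are those of $\Phi_1$; the $\Theta_k$ are those of $\Phi_2\vartheta$ with $\vartheta=(\det h(y,r)/\det h(y,0))^{1/2}$. All are given by universal formulas in finite jets, at the boundary point, of the metric (including the second fundamental form), of the coefficients of $D$ and of $\Phi_1,\Phi_2$, and they do not depend on coordinates on $\partial M$. So the integrand is a local boundary invariant depending on $\alpha_1,\alpha_2$. The integrand $\frac{(-1)^n}{n!}D^n\psi_1\cdot\psi_2$ of $\beta_n^M$ is a local interior invariant. This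 completes the proof of Theorem A.

For $\beta\notin\mathbb Z$ the exponents $n$ and $(1+q-\beta)/2$ are pairwise distinct, so for real $\alpha_i$ the coefficients in (2) are uniquely determined. The conjecture is proved.

## 11. Which exponents produce logarithms: Theorem B

**The easy direction.** Let $\beta\in\mathbb Z$. By (7) the coefficient of $t^n\log t$ is $-\frac12\int_{\partial M}g_{n,2n+\beta-1}\,dy$, where $g_{n,2n+\beta-1}$ is the coefficient of $r^{-1}$ in $\frac{(-1)^n}{n!}D^n\psi_1\cdot\psi_2\,\vartheta$. If $\alpha_1,\alpha_2\in\{0,-1,\dots\}$, then $\psi_1$ and $\psi_2$ are smooth up to $r=0$, hence so is this function. It has no $r^{-1}$ term, and all logarithms vanish. If $\beta=1$ and $n=0$, then $g_{0,0}=\varphi_0\Theta_0=\Phi_1\Phi_2|_{\partial M}$, which gives the stated leading logarithm.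

**Data with a logarithm.** Suppose $\alpha_1,\alpha_2$ are not both in $\{0,-1,\dots\}$. Take $M=[0,1]$, $D=-\partial_x^2$, $\Phi_1=r^l$ and $\Phi_2=r^k$ near $x=0$, and $\Phi_1=\Phi_2=0$ near $x=1$. Near $0$,
$$\frac{(-1)^n}{n!}D^n\psi_1\cdot\psi_2=\frac1{n!}\prod_{i=0}^{2n-1}(l-\alpha_1-i)\;r^{l+k-\beta-2n}.$$

* If $\alpha_1\notin\mathbb Z$ or $\alpha_1=1$, take $l=0$ and $n$ with $k:=2n+\beta-1\ge0$. The exponent is $-1$. The product is nonzero, since no $-\alpha_1$ is a nonnegative integer.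
* Otherwise $\alpha_1\in\mathbb Z$, $\alpha_1\le0$. Then $\alpha_2\in\mathbb Z$, $\alpha_2\le1$ and $\alpha_2\notin\{0,-1,\dots\}$, so $\alpha_2=1$. Take $k=0$ and $n$ with $l:=2n+\alpha_1\ge0$. The exponent is $\alpha_1-\beta=-1$ and the product is $(2n)!$.

In both cases the coefficient of $t^n\log t$ is nonzero.

**No other expansion can avoid it.** Suppose there were also a log-free expansion in powers of $t$. Subtract it from ours and keep the terms with real part of the exponent at most $n$. This gives a finite sum $S(t)=\sum_i(p_i+q_i\log t)t^{b_i}$ with distinct $b_i$, $\Re b_i\le n$, $S(t)=o(t^n)$, and some $q_i\ne0$. Let $\rho$ be the smallest $\Re b_i$ among terms that are not identically zero, put $t=e^{-x}$, and multiply by $e^{\rho x}$: then $\sum_{\Re b_i=\rho}(p_i-q_ix)e^{-\mathrm i x\,\Im b_i}\to0$ as $x\to\infty$. If some $q_i$ here is nonzero, divide by $x$; the trigonometric sum $\sum q_ie^{-\mathrm ix\,\Im b_i}$ tends to $0$. But the mean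 of its squared modulus over $[0,X]$ tends to $\sum|q_i|^2$, so all these $q_i$ vanish; the same argument then gives $p_i=0$. This contradicts the choice of $\rho$. $\square$

## 12. The constant in front of $t^{(1-\beta)/2}$: Theorem C

**Step 1: $U_0$ in closed form.** We show first that, for $z\to\infty$, locally uniformly in $\{\Re\sigma>-2\}$,
$$W_\sigma(z)=\sum_{n<N}c_n(\sigma)z^{\sigma-2n}+O(z^{\Re\sigma-2N}),\qquad c_n(\sigma)=\tfrac1{n!}\,\sigma(\sigma-1)\cdots(\sigma-2n+1). \tag{24}$$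
On $|\zeta-z|\le z/2$ Taylor-expand $\zeta^\sigma$ about $z$ to order $2N$; the remainder is $O(z^{\Re\sigma-2N}|\zeta-z|^{2N})$ and integrates to $O(z^{\Re\sigma-2N})$. The odd terms integrate to $0$ by symmetry. For the even ones extend the integral to $\mathbb R$, with exponentially small error, and use $\frac1{\sqrt{4\pi}}\int_{\mathbb R}v^{2n}e^{-v^2/4}dv=\frac{(2n)!}{n!}$. The image term $e^{-(z+\zeta)^2/4}$ is exponentially small there. On $|\zeta-z|>z/2$ use
$$0\le p_0(z,\zeta;1)=(4\pi)^{-1/2}e^{-(z-\zeta)^2/4}(1-e^{-z\zeta})\le z\zeta\,e^{-(z-\zeta)^2/4}$$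
and $e^{-(z-\zeta)^2/4}\le e^{-z^2/32}e^{-(z-\zeta)^2/8}$: the contribution is exponentially small. This proves (24).

Since $W_\sigma(0)=0\ne W_\sigma'(0)$, solutions of $\mathcal L_\sigma U=0$ with $U(0)=0$ are multiples of $W_\sigma$. By (11), $f_0=0$ and the leading coefficient of $U_0$ is $\varphi_0$; by (24) that of $W_{-\alpha_1}$ is $1$. So $U_0=\varphi_0W_{-\alpha_1}$. As $\Theta_0=\Phi_2|_{\partial M}$, (6) gives
$$\beta_0^{\partial M}=c(\alpha_1,\alpha_2)\int_{\partial M}\Phi_1\Phi_2\,dy,\qquad c(\alpha_1,\alpha_2)=\mathrm{fp}\!\int_0^\infty W_{-\alpha_1}(z)\,z^{-\alpha_2}\,dz .$$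

**Step 2: reduction to a convergent range.** Let $\mathcal D=\{\Re\alpha_1<2,\ \Re\alpha_2<2,\ \beta\notin\mathbb Z\}$. In (18) now $b_n=-\beta-2n\ne-1$. By (24) and the locally uniform bound $|W_\sigma(z)|\le Cz$ on $[0,1]$ (from the kernel bound above), $c$ is holomorphic on $\mathcal D$. The set $\mathcal D$ is connected: join two of its points by the complex line through them. The line meets the convex set $\{\Re\alpha_i<2\}$ in a convex planar set, and it meets $\{\beta\in\mathbb Z\}$ in a discrete set (or not at all, if $\beta$ is constant on the line). So it suffices to compute $c$ on the nonempty open subset of $\mathcal D$ where $\Re\alpha_i<1$, $1<\Re\beta<2$.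

**Step 3: three Beta integrals.** In that range (18) allows $N'=0$, so
$$c=\frac1{\sqrt{4\pi}}\int_0^\infty\!\!\int_0^\infty\big(e^{-(x-y)^2/4}-e^{-(x+y)^2/4}\big)x^{-\alpha_1}y^{-\alpha_2}\,dx\,dy .$$
Both pieces converge absolutely: near the axes because $\Re\alpha_i<1$, and along the diagonal because $\Re\beta>1$. Put $s=x+y$, $x=sv$ in the second piece. In the first put $s=x-y$, $y=sv$ on $x>y$, and symmetrically on $x<y$. Each time $\int_0^\infty s^{1-\beta}e^{-s^2/4}ds=2^{1-\beta}\Gamma(1-\frac\beta2)$ splits off, and with $\int_0^\infty v^{-\alpha_2}(1+v)^{-\alpha_1}dv=\mathrm B(1-\alpha_2,\beta-1)$ we get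
$$c=\frac{2^{-\beta}}{\sqrt\pi}\,\Gamma\big(1-\tfrac\beta2\big)\big[\mathrm B(1-\alpha_2,\beta-1)+\mathrm B(1-\alpha_1,\beta-1)-\mathrm B(1-\alpha_1,1-\alpha_2)\big].$$

**Step 4: Gamma function identities.** The denominators of the three Beta functions are $\Gamma(\alpha_1)$, $\Gamma(\alpha_2)$, $\Gamma(2-\beta)$. By the reflection formula $\frac1{\Gamma(\alpha_i)}=\frac1\pi\Gamma(1-\alpha_i)\sin\pi\alpha_i$ and $\frac1{\Gamma(2-\beta)}=-\frac1\pi\Gamma(\beta-1)\sin\pi\beta$. So the bracket equals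
$$\tfrac1\pi\,\Gamma(1-\alpha_1)\,\Gamma(1-\alpha_2)\,\Gamma(\beta-1)\big[\sin\pi\alpha_1+\sin\pi\alpha_2+\sin\pi\beta\big].$$
Here $\sin\pi\alpha_1+\sin\pi\alpha_2=2\sin\frac{\pi\beta}2\cos\frac{\pi(\alpha_1-\alpha_2)}2$ and $\sin\pi\beta=2\sin\frac{\pi\beta}2\cos\frac{\pi\beta}2$, so the sum is $4\sin\frac{\pi\beta}2\cos\frac{\pi\alpha_1}2\cos\frac{\pi\alpha_2}2$. Reflection and duplication give
$$\Gamma\big(1-\tfrac\beta2\big)\sin\tfrac{\pi\beta}2=\frac\pi{\Gamma(\beta/2)},\qquad\Gamma(\beta-1)=2^{\beta-2}\pi^{-1/2}\,\Gamma\big(\tfrac{\beta-1}2\big)\Gamma\big(\tfrac\beta2\big),\qquad\Gamma(1-\alpha)\cos\tfrac{\pi\alpha}2=2^{-\alpha}\sqrt\pi\,\frac{\Gamma(1-\frac\alpha2)}{\Gamma(\frac{1+\alpha}2)} .$$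
Multiplying out, the powers of $\pi$ and the factor $4\cdot2^{\beta-2}\cdot2^{-\beta}=1$ cancel, and
$$c=2^{-\beta}\,\Gamma\big(\tfrac{\beta-1}2\big)\,\frac{\Gamma(1-\frac{\alpha_1}2)\,\Gamma(1-\frac{\alpha_2}2)}{\Gamma(\frac{1+\alpha_1}2)\,\Gamma(\frac{1+\alpha_2}2)} .$$
Both sides are holomorphic on the connected set $\mathcal D$, so this holds on $\mathcal D$, which is (8). $\square$

**Checks against Section 1.** For $\alpha_1=0$, $\alpha_2=\alpha$ the relation $\Gamma(\frac{1+\alpha}2)=\frac{\alpha-1}2\Gamma(\frac{\alpha-1}2)$ turns $c$ into $\frac{2^{1-\alpha}\Gamma(1-\alpha/2)}{(\alpha-1)\sqrt\pi}$, the constant of Test 3. For $\alpha_1,\alpha_2\to0$ we get $c\to\Gamma(-\frac12)/\Gamma(\frac12)^2=-\frac2{\sqrt\pi}$, the loss per endpoint in Test 2. As $\beta\to1$ the quotient of Gamma functions tends to $1$ and $\frac12\Gamma(\frac{\beta-1}2)\sim\frac1{\beta-1}$, so $c\sim\frac1{\beta-1}$. In $\beta_0^M$ the sharp-cut formula has the term $\frac{\rho^{1-\beta}}{1-\beta}\int_{\partial M}\Phi_1\Phi_2\,dy$,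 with the opposite pole, and $\frac{t^{(1-\beta)/2}-1}{\beta-1}\to-\frac12\log t$, the logarithm of Test 4.
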